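\title{Quasi-local operators detect Property A}

\begin{abstract}
Let $X$ be a metric space with bounded geometry. We prove that if $X$ does not have Property~A, then some quasi-local operator on $\ell^2(X)$ is not a norm limit of operators of finite propagation. Consequently, if $\ell^\infty(X)$ is a Cartan subalgebra of the uniform quasi-local algebra $C^*_{uq}(X)$, then $X$ has Property~A; this answers a question posed by Li, Nowak, \v{S}pakula and Zhang. The operator can be chosen to be a ghost, and without Property~A the quotient $C^*_{uq}(X)/C^*_u(X)$ has density character $2^{\aleph_0}$. The operator is a direct sum of signed sums of diagonal conjugates of local matrices with small entries, and the signs come from the Lov\'asz Local Lemma.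
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $X$ is a discrete metric space with \emph{bounded geometry}: with $B(x,R)$ the closed ball,
\[
b(R):=\sup_{x\in X}|B(x,R)|<\infty\qquad\text{for every }R\ge 0 .
\]
Such a space is a union of countably many finite balls, hence countable. We let $\ell^\infty(X)$ act on $\ell^2(X)$ by multiplication, write $\chi_A$ for the projection given by a set $A\subseteq X$, and write $T(x,y)=\langle T\delta_y,\delta_x\rangle$ for the matrix entries of $T\in\mathfrak B(\ell^2(X))$.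

There are two ways to say that an operator does not move mass far.
\begin{itemize}
\item $T$ has \emph{propagation at most $R$} if $T(x,y)=0$ whenever $d(x,y)>R$. The \emph{uniform Roe algebra} $C^*_u(X)$ is the norm closure of the $*$-algebra of operators of finite propagation.
\item $T$ is \emph{quasi-local} if for every $\varepsilon>0$ there is $R>0$ with $\|\chi_AT\chi_B\|<\varepsilon$ whenever $d(A,B)>R$. The \emph{uniform quasi-local algebra} $C^*_{uq}(X)$ is the $C^*$-algebra of all quasi-local operators.
\end{itemize}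
Membership in $C^*_u(X)$ requires approximants; quasi-locality is a test on $T$ alone. If $T$ has propagation at most $R$, then $\chi_AT\chi_B=0$ for $d(A,B)>R$, and quasi-locality passes to norm limits, so $C^*_u(X)\subseteq C^*_{uq}(X)$. For the reverse inclusion one needs a way to cut a quasi-local operator down to finite propagation with control of the norm.

The space $X$ has \emph{Property~A} if for all $R,\varepsilon>0$ there are $S>0$ and a map $x\mapsto\xi_x\in\ell^1(X)$ with $\|\xi_x\|_1=1$, $\operatorname{supp}\xi_x\subseteq B(x,S)$, and $\|\xi_x-\xi_y\|_1<\varepsilon$ whenever $d(x,y)\le R$. A finite space has Property~A (take $\xi_x=\delta_p$ for a fixed $p$), and so does $\mathbb Z$ (the uniform measures on $\{x,\dots,x+S\}$ satisfy $\|\xi_x-\xi_y\|_1\le 2|x-y|/(S+1)$). Property~A supplies cutting devices. Replacing $\xi_x$ by $|\xi_x|$ we may take $\xi_x\ge0$. Then $W\delta_x=\delta_x\otimes\xi_x^{1/2}$ is an isometry, and $T\mapsto W^*(T\otimes1)W$ is a contraction that multiplies $T(x,y)$ by $k(x,y)=\langle\xi_x^{1/2},\xi_y^{1/2}\rangle$.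 Here $k(x,y)=0$ for $d(x,y)>2S$, and $1-k(x,y)=\frac12\|\xi_x^{1/2}-\xi_y^{1/2}\|^2\le\frac12\|\xi_x-\xi_y\|_1<\varepsilon/2$ for $d(x,y)\le R$.

An abelian $C^*$-subalgebra $B$ of a $C^*$-algebra $A$ is a \emph{Cartan subalgebra}, and $B\subseteq A$ is a \emph{Cartan pair}, if (i) $B$ contains an approximate unit of $A$; (ii) $B$ is maximal abelian in $A$; (iii) the normalizer $N(B)=\{a\in A: aBa^*\subseteq B,\ a^*Ba\subseteq B\}$ generates $A$ as a $C^*$-algebra; (iv) there is a faithful conditional expectation $A\to B$. The following facts are known.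
\begin{itemize}
\item[(F1)] If $X$ has Property~A, then $C^*_u(X)=C^*_{uq}(X)$.
\item[(F2)] $\ell^\infty(X)\subseteq C^*_u(X)$ is a Cartan pair.
\item[(F3)] $\ell^\infty(X)\subseteq C^*_{uq}(X)$ is a Cartan pair if and only if $C^*_u(X)=C^*_{uq}(X)$.
\end{itemize}
We use (F1) and (F2) without proof. In (F3), ``if'' is (F2), and ``only if'' is short. Let $a\in C^*_{uq}(X)$ normalize $\ell^\infty(X)$. The operator $a\chi_{\{y\}}a^*$ has entries $a(x,y)\overline{a(x',y)}$ and is diagonal, so each column of $a$ has at most one nonzero entry; applying this to $a^*$, so has each row. The norm of such a matrix is the supremum of the moduli of its entries. By quasi-locality $|a(x,y)|<\varepsilon$ for $d(x,y)>R$, so deleting these entries moves $a$ by at most $\varepsilon$. Thus the normalizer lies in $C^*_u(X)$, and (iii) gives $C^*_{uq}(X)\subseteq C^*_u(X)$.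

The following question is posed in \cite{LNSZ}.
\begin{quote}
\emph{Let $X$ be a metric space with bounded geometry, and suppose that $\ell^\infty(X)$ is a Cartan subalgebra of $C^*_{uq}(X)$. Does $X$ have Property~A?}
\end{quote}
By (F3) this asks for the converse of (F1). Since Property~A is what provides the cutting devices, one guesses that the answer is yes. But the absence of a cutting device does not exhibit an operator, and the operators that the geometry offers directly, such as continuous functions of self-adjoint operators of finite propagation, lie in $C^*_u(X)$ for every $X$. We construct the missing operator.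

\begin{theorem}\label{thm:main}
Let $X$ be a metric space with bounded geometry without Property~A. Then there is a quasi-local operator on $\ell^2(X)$ that is not in $C^*_u(X)$. Consequently, if $X$ has bounded geometry and $\ell^\infty(X)\subseteq C^*_{uq}(X)$ is a Cartan pair, then $X$ has Property~A.
\end{theorem}

An operator $T$ is a \emph{ghost} if $T(x,y)\to0$ as $(x,y)\to\infty$ in $X\times X$, that is, for every $\varepsilon>0$ only finitely many entries have modulus at least $\varepsilon$. The \emph{density character} of a metric space is the least cardinality of a dense subset.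

\begin{theorem}\label{thm:strong}
For a metric space $X$ with bounded geometry the following are equivalent:
\begin{enumerate}
\item[(1)] $X$ has Property~A;
\item[(2)] $C^*_u(X)=C^*_{uq}(X)$;
\item[(3)] $\ell^\infty(X)\subseteq C^*_{uq}(X)$ is a Cartan pair;
\item[(4)] every quasi-local ghost lies in $C^*_u(X)$;
\item[(5)] the Banach space $C^*_{uq}(X)/C^*_u(X)$ is separable.
\end{enumerate}
If they fail, then $C^*_{uq}(X)/C^*_u(X)$ has density character exactly $2^{\aleph_0}$, and this is witnessed by block-diagonal quasi-local ghosts.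
\end{theorem}

The operators are direct sums $\bigoplus_KT_K$ over disjoint finite subsets of $X$. On one finite set every operator has finite propagation, so everything depends on uniformity in $K$: the $T_K$ need a common bound and a common modulus of quasi-locality, while $T_K$ must stay away from the operators of propagation and norm at most $m_K$, with $m_K\to\infty$. Section~\ref{sec:twisted} defines $T_K$, proves the second property, and proves the first in a model case. Section~\ref{sec:blocks} extracts the finite sets from the failure of Property~A. Section~\ref{sec:proofs} states the key estimate, Proposition~\ref{prop:key}, and derives the theorems from it; Section~\ref{sec:signs} proves it.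

\section{Twisted sums of a local matrix}\label{sec:twisted}

All matrices that we construct are real. A real matrix $C$ has the same norm on the real and on the complex Hilbert space, because $\|C(g+ig')\|^2=\|Cg\|^2+\|Cg'\|^2$; so we estimate norms on real vectors, and $C^T$ is the transpose. In a finite graph $\Gamma$, identified with its vertex set, $d_\Gamma$ is the path metric (with value $\infty$ between components, and $t^{-\infty}=0$ for $t>1$), $N_r(A)=\{y:d_\Gamma(y,A)\le r\}$, and a matrix $C$ has \emph{range at most $r$} if $C(x,y)=0$ whenever $d_\Gamma(x,y)>r$.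

\begin{definition}\label{def:block}
Let $D\ge2$ be an integer and $C_0\ge1$. A \emph{$(D,C_0)$-block} is a finite graph $\Gamma$ with all degrees at most $D$, together with a real symmetric matrix $Q$ on $\ell^2(\Gamma)$ such that $0\le Q\le1$ and
\begin{equation}\label{eq:local}
\text{for each integer } r\ge1 \text{ there is } B_r \text{ of range at most } r \text{ with } \|Q^2-B_r\|\le C_0r^{-4}.
\end{equation}
We put $\rho(Q)=\max_x\|Q\delta_x\|^2$.
\end{definition}

Condition \eqref{eq:local} gives $\|\chi_AQ^2\chi_B\|\le C_0r^{-4}$ if $d_\Gamma(A,B)>r$. The number $\rho(Q)$ bounds every entry $Q^2(x,y)=\langle Q\delta_y,Q\delta_x\rangle$, and since $\chi_YQ^2\chi_Y\ge0$,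
\begin{equation}\label{eq:trace}
\|\chi_YQ^2\chi_Y\|\le\operatorname{Tr}(\chi_YQ^2\chi_Y)=\sum_{x\in Y}\|Q\delta_x\|^2\le\rho(Q)|Y| .
\end{equation}

Let $K\ge1$. An element $u$ of $\ell^2(\Gamma;\mathbb R^K)$ is both a function $x\mapsto u(x)\in\mathbb R^K$ and a tuple $(u_1,\dots,u_K)$ of vectors in $\ell^2(\Gamma)$. A matrix on $\ell^2(\Gamma)$ acts on each $u_\nu$; we keep its name, and its norm is unchanged. A vector $a\in\{\pm1\}^K$ acts by $au=(a_1u_1,\dots,a_Ku_K)$; this is an isometry that commutes with all matrices on $\ell^2(\Gamma)$. Let $\sigma:\Gamma\to\{\pm1\}^K$ have coordinates $\sigma_\nu$, regarded as diagonal matrices, and define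
\[
V:\ell^2(\Gamma;\mathbb R^K)\to\ell^2(\Gamma),\qquad (Vu)(x)=\langle\sigma(x),u(x)\rangle .
\]
Then $Vu=\sum_\nu\sigma_\nu u_\nu$, $V^Tg=(\sigma_1g,\dots,\sigma_Kg)$, and $V\chi_A=\chi_AV$. The \emph{twisted sums} are
\begin{equation}\label{eq:T}
T(a)=\sum_{\nu=1}^Ka_\nu\,\sigma_\nu Q^2\sigma_\nu=(VQ)\,a\,(VQ)^T,\qquad T(a)(x,y)=Q^2(x,y)\,\Phi_a(x,y),
\end{equation}
where $\Phi_a(x,y)=\sum_\nu a_\nu\sigma_\nu(x)\sigma_\nu(y)$. Each summand is a conjugate of $Q^2$ by a diagonal unitary, and is approximated by matrices of range $r$ exactly as well as $Q^2$. So nothing is gained for bounded $K$, and the triangle inequality loses a factor $K$ in the norm, in the modulus of quasi-locality, and in the rate of approximation. We show that for suitable $a$ the loss in approximation is real, and that for suitable $\sigma$ the other two losses do not occur.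

\subsection{Distance from finite propagation}

This part needs only a fixed vector of $Q$; the signs $\sigma$ are arbitrary.

\begin{lemma}\label{lem:far}
Let $\Gamma\subseteq X$ be finite, let $Q$ be a real symmetric matrix on $\ell^2(\Gamma)$ with $Q\eta=\eta$ for a unit vector $\eta\ge0$, and let $\sigma:\Gamma\to\{\pm1\}^K$. Let $m\ge0$ satisfy $m\,b(m)\le\frac12\sqrt K$. Then there is $a\in\{\pm1\}^K$ such that $\|T(a)-B\|\ge\frac12$ for every complex matrix $B$ on $\ell^2(\Gamma)$ of propagation at most $m$ and norm at most $m$.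
\end{lemma}

\begin{proof}
The vectors $f_\nu=\sigma_\nu\eta$ are unit vectors, so the functional
\[
\varphi_a(C)=\frac1K\sum_\nu a_\nu\langle Cf_\nu,f_\nu\rangle=\frac1K\sum_{x,y}\eta_x\eta_y\Phi_a(x,y)C(x,y)
\]
satisfies $|\varphi_a(C)|\le\|C\|$. Let $a$ be uniform in $\{\pm1\}^K$. For fixed $x,y$, $\Phi_a(x,y)$ is a sum of $K$ independent uniform signs, so $\mathbb E\,\Phi_a(x,y)^2=K$ and $\mathbb E|\Phi_a(x,y)|\le\sqrt K$. By \eqref{eq:T},
\[
\mathbb E\,\varphi_a(T(a))=\frac1K\sum_{x,y}\eta_x\eta_yQ^2(x,y)\,\mathbb E\,\Phi_a(x,y)^2=\langle Q^2\eta,\eta\rangle=1 .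
\]
Put $\Theta(a)=\frac1K\sum_{d(x,y)\le m}\eta_x\eta_y|\Phi_a(x,y)|$. If $B$ has propagation and norm at most $m$, then $|B(x,y)|\le m$ and $|\varphi_a(B)|\le m\Theta(a)$. Since $\sum_{d(x,y)\le m}\eta_x\eta_y\le\frac12\sum_{d(x,y)\le m}(\eta_x^2+\eta_y^2)\le b(m)$, we have $\mathbb E\,\Theta(a)\le b(m)K^{-1/2}$, and so $\mathbb E[\varphi_a(T(a))-m\Theta(a)]\ge\frac12$. Choose $a$ with $\varphi_a(T(a))-m\Theta(a)\ge\frac12$. Then $\|T(a)-B\|\ge\varphi_a(T(a))-|\varphi_a(B)|\ge\frac12$.
\end{proof}

The signs $a$ are what makes $\varphi_a$ nearly vanish close to the diagonal: $\varphi_a(1)=K^{-1}\sum_\nu a_\nu$ equals $1$ for $a=(1,\dots,1)$, and has mean square $K^{-1}$ for random $a$. Bounded geometry enters through $b(m)$.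

\subsection{The model case: projection onto the constants}\label{sub:model}

We recall Hoeffding's inequality: if $\sigma$ is uniform in $\{\pm1\}^K$ and $e\in\mathbb R^K$ has $\|e\|\le1$, then
\begin{equation}\label{eq:hoeffding}
\mathbb P(|\langle\sigma,e\rangle|\ge s)\le2e^{-s^2/2}\qquad(s\geq 0).
\end{equation}

Let $|\Gamma|=n$, let $\eta$ be the constant vector $n^{-1/2}$, and suppose that $Q=P=\eta\eta^T$ satisfies \eqref{eq:local}. This happens under a spectral gap: if $\Gamma$ is $D$-regular, $M$ is $D^{-1}$ times the adjacency matrix, and $L=\frac12(1+M)$ has spectrum in $[0,\ell]$ on $\eta^\perp$ with $\ell<1$, then $\|P-L^r\|\le\ell^r\le C_0r^{-4}$ with $C_0$ depending only on $\ell$. Suppose also that $2^K$ divides $n$; this forces $\rho(P)=1/n\le2^{-K}$. Let $\sigma$ take each value in $\{\pm1\}^K$ equally often. Then the $f_\nu=\sigma_\nu\eta$ are orthonormal and $T(a)=\sum_\nu a_\nu f_\nu f_\nu^T$ has norm $1$.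

The range of $P$ on $\ell^2(\Gamma;\mathbb R^K)$ consists of the constant functions $u(x)=n^{-1/2}e$, with $\|u\|=\|e\|$, and $Vu=\sum_\nu e_\nu f_\nu$; so $\|VP\|=1$. For $\|e\|\le 1$ and $x$ uniform in $\Gamma$, the variable $Z=\langle\sigma(x),e\rangle$ obeys \eqref{eq:hoeffding}, so $\mathbb EZ^6\le12\int_0^\infty s^5e^{-s^2/2}\,ds=96$ and
\begin{equation}\label{eq:modeltail}
\sum_{x:\ \langle\sigma(x),e\rangle^2>t}(Vu)(x)^2=\mathbb E\big[Z^2;Z^2>t\big]\le96\,t^{-2}\qquad(t>0).
\end{equation}
Hence $\|\chi_AVP\|^2\le t|A|/n+96t^{-2}$ for $A\subseteq\Gamma$. Now let $d_\Gamma(A,B)>r$ and $\delta=C_0r^{-4}$. Then $\sqrt{|A||B|}/n=\|\chi_AP\chi_B\|\le\delta$, so one of the sets, say $A$, has $|A|\le\delta n$. With $t=\delta^{-1/3}$,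
\[
\|\chi_AT(a)\chi_B\|\le\|\chi_AVP\|\,\|VP\|\le(97\,\delta^{2/3})^{1/2}\le10\,\delta^{1/3},
\]
and $K$ does not appear. The mechanism is the uniform integrability \eqref{eq:modeltail}: the numbers $(Vu)(x)^2$ can be $K$ times larger than $\|u(x)\|^2$, but the points where they are much larger carry little mass.

Three things change in general. The failure of Property~A gives only a local form of the spectral gap, and $P$ is replaced by a matrix $Q$ whose rank we do not control. The range of $Q$ then contains functions $u$ of varying size and direction, and $\sigma$ must be well distributed against all of them at once. Finally, of two distant sets neither needs to be small.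

\section{Blocks from the failure of Property A}\label{sec:blocks}

\begin{proposition}\label{prop:blocks}
Suppose that $X$ does not have Property~A. There are $R_0>0$, an integer $D\ge2$, $C_0\ge1$, pairwise disjoint finite nonempty sets $X_1,X_2,\ldots\subseteq X$ and matrices $Q_n$ on $\ell^2(X_n)$ such that, with $X_n$ regarded as a graph by $x\sim y\iff0<d(x,y)\le R_0$, each $(X_n,Q_n)$ is a $(D,C_0)$-block, $Q_n\eta_n=\eta_n$ for a unit vector $\eta_n\ge0$, and $\rho(Q_n)\to0$.
\end{proposition}

Fix $R_0>0$ and $\varepsilon>0$ for which no $S$ and $\xi$ as in the definition of Property~A exist; decreasing $\varepsilon$, we take $\varepsilon<1$. Put $D=\max(2,b(R_0))$, which bounds all degrees. For finite $F\subseteq X$ let $E_F$ be the set of \emph{edges} $\{x,y\}\subseteq F$, $0<d(x,y)\le R_0$. A set is \emph{$S$-bounded} if its diameter is at most $S$, and a partition is $S$-bounded if its pieces are. A partition \emph{cuts} an edge whose endpoints lie in different pieces.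

The failure of Property~A is a nonexistence statement. Duality turns it into the existence of edge weights that every bounded partition must cut. We use von Neumann's minimax theorem: for a real matrix $(A(e,p))$ with finite index sets, $\max_\mu\min_p\sum_e\mu(e)A(e,p)=\min_{\mu'}\max_e\sum_p\mu'(p)A(e,p)$, where $\mu,\mu'$ range over probability measures.

\begin{lemma}\label{lem:weights}
For every finite $P\subseteq X$ and $S>0$ there are a finite $F\subseteq X\setminus P$ and a probability measure $\mu$ on $E_F$ such that every $S$-bounded partition of $F$ cuts edges of total $\mu$-measure at least $\varepsilon/8$.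
\end{lemma}

\begin{proof}
Suppose that this fails for $P$ and $S$, and let $F\subseteq X\setminus P$ be finite. Put $A(e,p)=1$ if the $S$-bounded partition $p$ of $F$ cuts the edge $e$, and $A(e,p)=0$ otherwise. The left side of the minimax identity is at most $\varepsilon/8$, so there is a random $S$-bounded partition of $F$ that cuts each edge with probability at most $\varepsilon/8$; if $E_F=\emptyset$, the partition into points will do. Choose a point in each nonempty subset of $F$, and let $\xi^F_x$ be the law of the chosen point of the piece containing $x$. It is a probability measure on $B(x,S)\setminus P$. The points chosen for $x$ and $y$ agree unless $x,y$ are separated, so $\|\xi^F_x-\xi^F_y\|_1\le\varepsilon/4$ if $d(x,y)\le R_0$. Let $F$ increase to the countable set $X\setminus P$. The balls $B(x,S)$ are finite, so along a diagonal subsequence $\xi^F_x\to\xi'_x$ for every $x\in X\setminus P$, and $\xi'$ has the same properties on $X\setminus P$.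

If $P=\emptyset$, this contradicts the choice of $R_0,\varepsilon$. Otherwise fix $p_0\in P$ and $\Lambda\ge8R_0/\varepsilon$ with $\Lambda\ge d(p,p_0)$ for all $p\in P$, and let $\lambda(x)=\min(1,\max(0,2-d(x,p_0)/\Lambda))$. This function is $\Lambda^{-1}$-Lipschitz, equals $1$ on $P$, and vanishes outside $B(p_0,2\Lambda)$. Put $\xi_x=\delta_{p_0}$ for $x\in P$ and $\xi_x=\lambda(x)\delta_{p_0}+(1-\lambda(x))\xi'_x$ otherwise; then $\operatorname{supp}\xi_x\subseteq B(x,\max(S,2\Lambda))$. Let $d(x,y)\le R_0$. If $x,y\notin P$, then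
\[
\xi_x-\xi_y=(\lambda(x)-\lambda(y))(\delta_{p_0}-\xi'_y)+(1-\lambda(x))(\xi'_x-\xi'_y)
\]
has norm at most $2R_0/\Lambda+\varepsilon/4\le\varepsilon/2$. If $x\in P$ and $y\notin P$, only the first term is present, and if $x,y\in P$ the difference is $0$. This is again a contradiction.
\end{proof}

The measure $\mu$ resists cutting on average, but parts of $F$ may still be easy to cut off. We remove them; what remains expands at all scales up to $S$, and a Cheeger-type estimate turns this into a spectral gap for vectors of small support.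

\begin{lemma}\label{lem:gap}
Put $c_0=\varepsilon/32$ and $\ell=1-c_0^2/4$. For every finite $P\subseteq X$ and $S>0$ there are a finite nonempty $F'\subseteq X\setminus P$, a real symmetric matrix $M$ of range at most $1$ on the graph $F'$ with $-1\le M\le1$, and a unit vector $\eta\ge0$ with $M\eta=\eta$, such that $L=\frac12(1+M)$ satisfies $\|L^j\delta_x\|\le\ell^j$ for all $x\in F'$ and all integers $j\geq 0$ with $2jR_0\le S$.
\end{lemma}

\begin{proof}
Take $F,\mu$ from Lemma~\ref{lem:weights}, and write $\mu_{xy}=\mu(\{x,y\})$, with $\mu_{xy}=0$ if $\{x,y\}$ is not an edge. For $E\subseteq F'\subseteq F$ put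
\[
\operatorname{vol}_{F'}(E)=\sum_{x\in E}\sum_{y\in F'}\mu_{xy},\qquad \operatorname{cut}_{F'}(E)=\sum_{x\in E}\sum_{y\in F'\setminus E}\mu_{xy}.
\]
Let $F_0=F$. As long as $F_l$ has a nonempty $S$-bounded subset $E_l$ with $\operatorname{cut}_{F_l}(E_l)\le c_0\operatorname{vol}_{F_l}(E_l)$, put $F_{l+1}=F_l\setminus E_l$. If this exhausted $F$, the $E_l$ would form an $S$-bounded partition. An edge cut by it is counted in $\operatorname{cut}_{F_l}(E_l)$ when its first endpoint is removed, so the cut edges would have measure at most $c_0\sum_l\operatorname{vol}_F(E_l)=2c_0<\varepsilon/8$, which is impossible. So the process stops at a nonempty $F'$ with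
\begin{equation}\label{eq:expansion}
\operatorname{cut}_{F'}(E)>c_0\operatorname{vol}_{F'}(E)\qquad\text{for every nonempty $S$-bounded }E\subseteq F'.
\end{equation}
For $E=\{x\}$, cut and volume both equal $\pi(x):=\sum_{y\in F'}\mu_{xy}$, so $\pi(x)>0$. Let $M(x,y)=\mu_{xy}/\sqrt{\pi(x)\pi(y)}$ and $\eta=\sqrt\pi/\|\sqrt\pi\|$; then $(M\sqrt\pi)(x)=\pi(x)/\sqrt{\pi(x)}$, so $M\eta=\eta$. For real $g\in\ell^2(F')$ and $\psi=g/\sqrt\pi$ we have, with sums over the edges of $F'$, $\|g\|^2=\sum\mu_{xy}(\psi_x^2+\psi_y^2)$ and $\langle Mg,g\rangle=2\sum\mu_{xy}\psi_x\psi_y$. Hence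
\[
\langle(1\mp M)g,g\rangle=\sum\mu_{xy}(\psi_x\mp\psi_y)^2\ge0,
\]
so $-1\le M\le1$ and $0\le L\le1$. Let $g$ have $S$-bounded support. Apply \eqref{eq:expansion} to the sets $\{\psi^2>s\}$, and then the Cauchy--Schwarz inequality to $|\psi_x-\psi_y||\psi_x+\psi_y|$:
\begin{align*}
c_0\|g\|^2&=c_0\int_0^\infty\operatorname{vol}_{F'}(\{\psi^2>s\})\,ds\le\int_0^\infty\operatorname{cut}_{F'}(\{\psi^2>s\})\,ds=\sum\mu_{xy}|\psi_x^2-\psi_y^2|\\
&\le\langle(1-M)g,g\rangle^{1/2}\langle(1+M)g,g\rangle^{1/2}\le\langle(1-M)g,g\rangle^{1/2}(2\|g\|^2)^{1/2}.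
\end{align*}
Thus $\langle(1-M)g,g\rangle\ge\frac12c_0^2\|g\|^2$, and $\langle Lg,g\rangle\le\ell\|g\|^2$ because $L=1-\frac12(1-M)$. If $2jR_0\le S$, then $E=B(x,jR_0)\cap F'$ is $S$-bounded, so $\|\chi_EL\chi_E\|\le\ell$. The vectors $L^{j'}\delta_x$, $j'\le j$, are supported in $E$, so $L^j\delta_x=(\chi_EL\chi_E)^j\delta_x$ has norm at most $\ell^j$.
\end{proof}

The lemma says that the spectral measure of $L$ at $\delta_x$ puts little mass above $\ell$. It does not say that $L$ has a gap below $1$, so a spectral projection of $L$ need not be local. A smooth function of $L$ is.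

\begin{proof}[Proof of Proposition~\ref{prop:blocks}]
Let $\ell'=\frac12(1+\ell)$ and fix a smooth $f:[0,1]\to[0,1]$ with $f=0$ on $[0,\ell']$ and $f(1)=1$. Given $X_1,\dots,X_{n-1}$, apply Lemma~\ref{lem:gap} with $S=n$ and $P=X_1\cup\dots\cup X_{n-1}$, and put $X_n=F'$, $\eta_n=\eta$, $Q_n=f(L)$. Then $0\le Q_n\le1$ and $Q_n\eta_n=\eta_n$. For $j=\lfloor n/2R_0\rfloor$ we have $f(s)\le(s/\ell')^j$ on $[0,1]$, so $\|Q_n\delta_x\|\le\ell'^{-j}\|L^j\delta_x\|\le(\ell/\ell')^j$, and $\rho(Q_n)\to0$.

The function $\Psi(\theta)=f(\frac{1+\cos\theta}2)^2$ is smooth, even and $2\pi$-periodic, so $\Psi(\theta)=\sum_{k\ge0}\alpha_k\cos k\theta$ uniformly, and five integrations by parts give $|\alpha_k|\le2\|\Psi^{(5)}\|_\infty k^{-5}$ for $k\ge1$. Let $p_k$ be the Chebyshev polynomial of degree $k$, defined by $p_k(\cos\theta)=\cos k\theta$. Then $Q_n^2=\sum_k\alpha_kp_k(M)$, $\|p_k(M)\|\le1$, and $B_r=\sum_{k\le r}\alpha_kp_k(M)$ has range at most $r$. Since $\sum_{k>r}k^{-5}\le r^{-4}/4$, condition \eqref{eq:local} holds with $C_0=\max(1,\|\Psi^{(5)}\|_\infty)$,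 which does not depend on $n$.
\end{proof}

\section{Uniform integrability and the proofs of the theorems}\label{sec:proofs}

Let $(\Gamma,Q)$ be a $(D,C_0)$-block and $\Delta=2D$. To extend \eqref{eq:modeltail} we must say what $(Vu)(x)^2$ is compared with. The obvious candidate $\|u(x)\|^2$ can jump by arbitrary factors between neighbors, whereas our estimates need its level sets to be far apart. We therefore use the slowly varying majorant
\[
w_u(x)=\max_{y\in\Gamma}\Delta^{-d_\Gamma(x,y)}\|u(y)\|^2 ,\qquad u\in\ell^2(\Gamma;\mathbb R^K).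
\]

\begin{lemma}\label{lem:w}
Let $w=w_u$, $A\subseteq\Gamma$, and let $r\ge0$ be an integer. Then
\begin{itemize}
\item[(w1)] $\|u(x)\|^2\le w(x)$;
\item[(w2)] $w(x)\le\Delta w(y)$ if $x\sim y$;
\item[(w3)] $\sum_{x\in A}w(x)\le2\|\chi_{N_r(A)}u\|^2+2^{-r}\|u\|^2$, and $\sum_{x\in\Gamma}w(x)\le2\|u\|^2$.
\end{itemize}
\end{lemma}

\begin{proof}
(w1) is the term $y=x$, and (w2) holds because distances to $x$ and to a neighbor of $x$ differ by at most $1$. For (w3), bound the maximum by the sum. At most $D^s$ points lie at distance $s$ from $y$, so $\sum_{x\in A}\Delta^{-d_\Gamma(x,y)}\le\sum_{s\ge d_\Gamma(y,A)}2^{-s}=2\cdot2^{-d_\Gamma(y,A)}$. This is at most $2$, and at most $2^{-r}$ if $y\notin N_r(A)$.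
\end{proof}

\begin{proposition}\label{prop:key}
Let $D\ge2$ and $C_0\ge1$. There are $i_0\in\mathbb N$ and $C_2>0$, and for each $K\geq 1$ a number $\rho_0(K)>0$, such that for every $(D,C_0)$-block $(\Gamma,Q)$ with $\rho(Q)\le\rho_0(K)$ there is $\sigma:\Gamma\to\{\pm1\}^K$ with the following property: for all $v\in\ell^2(\Gamma;\mathbb R^K)$ with $\|v\|\le1$, $u=Qv$, and all integers $i\ge i_0$,
\begin{equation}\label{eq:key}
\sum_{x:\ (Vu)(x)^2>2^iw_u(x)}(Vu)(x)^2\le C_24^{-i}.
\end{equation}
\end{proposition}

In the model case $w_u=\|e\|^2/n$, and \eqref{eq:key} is \eqref{eq:modeltail} with $C_2=96$. The hypothesis on $\rho(Q)$ cannot be dropped: $Q=1$ satisfies \eqref{eq:local}, and for $u$ supported at $x$ with $u(x)=K^{-1/2}\sigma(x)$ we get $w_u(x)=1$ and $(Vu)(x)^2=K$, whatever $\sigma$ is.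

\begin{lemma}\label{lem:ql}
There are $C_1>0$ and a function $\varepsilon\mapsto r(\varepsilon)$, depending only on $D$ and $C_0$, such that for all $K$, all $(\Gamma,Q,\sigma)$ as in Proposition~\ref{prop:key} and all $a\in\{\pm1\}^K$ we have $\|T(a)\|\le C_1$, and $\|\chi_AT(a)\chi_B\|\le\varepsilon$ whenever $d_\Gamma(A,B)>r(\varepsilon)$.
\end{lemma}

\begin{proof}
Let $\|v\|=1$, $u=Qv$, $i\ge i_0$. Splitting $A$ according to whether $(Vu)(x)^2\le2^iw_u(x)$, we get $\|\chi_AVQv\|^2\le2^i\sum_Aw_u+C_24^{-i}$. For $A=\Gamma$ and $i=i_0$, (w3) gives $\|VQ\|^2\le2^{i_0+1}+C_24^{-i_0}=:C_1$, so $\|T(a)\|\le C_1$ by \eqref{eq:T}. For general $A$ and an integer $r\ge0$, (w3) and homogeneity give, for all $v$,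
\begin{equation}\label{eq:dom}
\|\chi_AVQv\|^2\le\alpha\|\chi_{N_r(A)}Qv\|^2+\beta\|v\|^2,\qquad\alpha=2^{i+1},\quad\beta=2^{i-r}+C_24^{-i}.
\end{equation}
Neither $\chi_AVQ$ nor $\chi_BVQ$ needs to be small, so we use \eqref{eq:dom} as a factorization. Let $H_Av=(\sqrt\alpha\,\chi_{N_r(A)}Qv,\sqrt\beta\,v)$, a vector in the direct sum of two copies of $\ell^2(\Gamma;\mathbb R^K)$. By \eqref{eq:dom} the map $H_Av\mapsto\chi_AVQv$ is a well-defined contraction on the range of $H_A$; extended by $0$ on the orthogonal complement, it is a contraction $U_A$ with $\chi_AVQ=U_AH_A$. Define $H_B,U_B$ in the same way. Then $\chi_AT(a)\chi_B=U_AH_A\,a\,H_B^TU_B^T$, and since $a$ commutes with $Q$ and with the projections,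
\[
H_A\,a\,H_B^T=\begin{pmatrix}\alpha\,\chi_{N_r(A)}Q^2\chi_{N_r(B)}\,a&\sqrt{\alpha\beta}\,\chi_{N_r(A)}Q\,a\\ \sqrt{\alpha\beta}\,a\,Q\chi_{N_r(B)}&\beta\,a\end{pmatrix}.
\]
If $d_\Gamma(A,B)>2r+s$ with an integer $s\ge1$, then $d_\Gamma(N_r(A),N_r(B))>s$, and adding the norms of the four entries gives
\[
\|\chi_AT(a)\chi_B\|\le2^{i+1}C_0s^{-4}+2\sqrt{2^{2i+1-r}+2C_22^{-i}}+2^{i-r}+C_24^{-i}.
\]
Choose first $i$, then $r$, then $s$ so that this is at most $\varepsilon$, and put $r(\varepsilon)=2r+s$.
\end{proof}

The off-diagonal entries require $\alpha\beta\to0$. This is why the tail in \eqref{eq:key} has to be smaller than $2^{-i}$, not merely small.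

\begin{proof}[Proof of Theorems~\ref{thm:main} and \ref{thm:strong}]
Suppose that $X$ does not have Property~A. By Proposition~\ref{prop:blocks} there are $n(1)<n(2)<\cdots$ with $\rho(Q_{n(K)})\le\min(\rho_0(K),K^{-2})$. Put $\Gamma_K=X_{n(K)}$, take $\sigma:\Gamma_K\to\{\pm1\}^K$ from Proposition~\ref{prop:key}, let $m_K$ be the largest integer $m\ge0$ with $m\,b(m)\le\frac12\sqrt K$, and let $T_K=T(a)$ with $a$ from Lemma~\ref{lem:far} for $m=m_K$. Since $m\,b(m)$ is finite for each $m$, we have $m_K\to\infty$. For $I\subseteq\mathbb N$ let $T_I=\bigoplus_{K\in I}T_K$, extended by $0$ on $\ell^2(X\setminus\bigcup_{K\in I}\Gamma_K)$.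

\emph{$T_I$ is a quasi-local ghost.} By Lemma~\ref{lem:ql}, $\|T_I\|\le C_1$. The endpoints of a path of length $s$ in $\Gamma_K$ are at $d$-distance at most $sR_0$. So if $d(A,B)>R_0\,r(\varepsilon)$, then $d_{\Gamma_K}(A\cap\Gamma_K,B\cap\Gamma_K)>r(\varepsilon)$ for all $K$, and $\|\chi_AT_I\chi_B\|=\sup_{K\in I}\|\chi_{A\cap\Gamma_K}T_K\chi_{B\cap\Gamma_K}\|\le\varepsilon$. By \eqref{eq:T}, $|T_K(x,y)|\le K\rho(Q_{n(K)})\le K^{-1}$; the blocks are finite, so $T_I$ is a ghost.

\emph{If $T\in\mathfrak B(\ell^2(X))$ and $\chi_{\Gamma_K}T\chi_{\Gamma_K}=T_K$ for infinitely many $K$, then $\operatorname{dist}(T,C^*_u(X))\ge\frac12$.} Let $B$ have propagation at most $S$, and take such a $K$ with $m_K\ge\max(S,\|B\|)$. Then $\|T-B\|\ge\|T_K-\chi_{\Gamma_K}B\chi_{\Gamma_K}\|\ge\frac12$ by Lemma~\ref{lem:far}, and such $B$ are dense in $C^*_u(X)$.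

Thus $T_{\mathbb N}$ is a quasi-local ghost outside $C^*_u(X)$. This is the first statement of Theorem~\ref{thm:main}; the second follows by (F3). In Theorem~\ref{thm:strong}, (1)$\Rightarrow$(2) is (F1), (2)$\Leftrightarrow$(3) is (F3), (2) implies (4) and (5) trivially, and $T_{\mathbb N}$ shows (4)$\Rightarrow$(1).

It remains to compute the density character when (1) fails; this also gives (5)$\Rightarrow$(1). Identify $\mathbb N$ with $\mathbb Q$ and choose for each $t\in\mathbb R$ a sequence of distinct rationals converging to $t$, with set of terms $I_t$. For $t\ne t'$ the set $I_t\cap I_{t'}$ is finite, so $I_t\setminus I_{t'}$ is infinite, and for $K\in I_t\setminus I_{t'}$ the compression of $T_{I_t}-T_{I_{t'}}$ to $\ell^2(\Gamma_K)$ is $T_K$. So the images of the block-diagonal quasi-local ghosts $T_{I_t}$ in the quotient are at mutual distance at least $\frac12$. The open balls of radius $\frac14$ around them are disjoint, so a dense subset has at least $2^{\aleph_0}$ elements. Since $X$ is countable and an operator is determined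 by its matrix, $|\mathfrak B(\ell^2(X))|\le(2^{\aleph_0})^{\aleph_0}=2^{\aleph_0}$.
\end{proof}

\section{Choosing the signs}\label{sec:signs}

We prove Proposition~\ref{prop:key}. Fix a block $(\Gamma,Q)$ and write $\rho=\rho(Q)$.

Take $\sigma$ random. For a fixed $u$ and a set $Y$, the event that $(Vu)^2$ exceeds $2^iw_u$ on most of $Y$ has probability $\exp(-\text{const}\cdot2^i|Y|)$ by \eqref{eq:hoeffding}. We must exclude it for all $u$ and enough $Y$ at once, and there are three obstacles.
\begin{itemize}
\item \emph{Too many $u$.} Functions $Y\to\mathbb R^K$ form a space of dimension $K|Y|$, and a net in it is too large. But by \eqref{eq:trace} only a fraction $\rho/\tau$ of the eigenvalues of $\chi_YQ^2\chi_Y$ exceed $\tau$. As $\rho$ is chosen after $K$, a net of size $2^{|Y|}$ serves all $u$ that lie close to the corresponding eigenspaces. The other $u$ are handled deterministically, provided that the sets $Y$ are separated by a distance $R$ much larger than $K$.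
\item \emph{Too many positions.} The size of $\Gamma$ is not bounded, so a union bound is not available. The events are local, and the Local Lemma applies if the sets $Y$ of size $m$ through a given point number at most $\exp(\text{small}\cdot2^im)$. This holds for sets spanned by a tree with at most a small multiple of $2^im$ edges.
\item \emph{A mismatch of scales.} A set that is connected at scale $R$ may need about $R|Y|$ edges, with $R>K>2^i$. We interpolate through the dyadic scales between $2^i$ and $R$, discarding at each scale the small components. They cost little because $\rho$ is small, and what remains is spanned by a short tree.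
\end{itemize}

\subsection{Separated sets, components and trees}

\begin{lemma}\label{lem:sep}
Let $r\ge1$ be an integer, let $Y_\alpha\subseteq\Gamma$ be pairwise at distance greater than $r$, and let $G_\alpha\le\chi_{Y_\alpha}$ be orthogonal projections on $\ell^2(\Gamma)$. Then for $v\in\ell^2(\Gamma;\mathbb R^K)$,
\[
\sum_\alpha\|G_\alpha Qv\|^2\le\big(\max_\alpha\|G_\alpha Q^2G_\alpha\|+2C_0r^{-4}\big)\|v\|^2 .
\]
\end{lemma}

\begin{proof}
The sum $G=\sum G_\alpha$ is a projection, and the left side is $\|GQv\|^2\le\|GQ^2G\|\|v\|^2$. Put $E=Q^2-B_r$. For $\alpha\ne\beta$ we have $G_\alpha B_rG_\beta=0$, so $G_\alpha Q^2G_\beta=G_\alpha EG_\beta$ and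
$GQ^2G=\sum_\alpha G_\alpha Q^2G_\alpha+GEG-\sum_\alpha G_\alpha EG_\alpha$. The norm of a block-diagonal sum is the maximum of the norms of the blocks.
\end{proof}

The \emph{$r$-components} of $A\subseteq\Gamma$ are the classes of the equivalence relation on $A$ generated by $d_\Gamma(x,y)\le r$. Distinct $r$-components are at distance greater than $r$. For $r\le r'$, every $r'$-component is a union of $r$-components. If a union of $r$-components is removed from $A$, the $r$-components of the rest are the remaining $r$-components of $A$. Put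
\[
s_l=(l+1)^22^l\qquad(l\ge0).
\]

\begin{lemma}\label{lem:tree}
Let $r_0\ge1$ and $l^*\ge0$ be integers, and $r_l=2^lr_0$. Let $Y\subseteq\Gamma$ consist of a single $r_{l^*}$-component, and suppose that for each $l<l^*$ every $r_l$-component of $Y$ has more than $s_l$ elements. Then $Y$ is contained in the vertex set of a connected subgraph of $\Gamma$ with at most $5r_0|Y|$ edges.
\end{lemma}

\begin{proof}
The points of an $r_0$-component $C$ can be connected by $|C|-1$ paths of length at most $r_0$; over all $C$ this uses at most $r_0|Y|$ edges. For $l<l^*$, the $r_l$-components inside an $r_{l+1}$-component can be connected to each other by fewer paths than their number, each of length at most $r_{l+1}$. There are at most $|Y|/s_l$ such components in $Y$, so these paths use at most $\sum_lr_{l+1}|Y|/s_l\le2r_0|Y|\sum_{l\geq 0}(l+1)^{-2}<4r_0|Y|$ edges. By induction on $l$, each $r_l$-component lies in one connected component of the union of $Y$ and all paths; for $l=l^*$ this is the claim.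
\end{proof}

\begin{lemma}\label{lem:count}
Let $z\in\Gamma$ and let $h\ge0$ be an integer. At most $4\Delta^{2h}$ sets $Y\ni z$ are contained in the vertex set of a connected subgraph with at most $h$ edges.
\end{lemma}

\begin{proof}
Passing to a spanning tree, $Y$ lies in a tree containing $z$ with $e\le h$ edges. A walk of length $2e$ from $z$ traverses the tree. There are at most $D^{2e}$ such walks, the tree has $e+1$ vertices, and $\sum_{e\le h}D^{2e}2^{e+1}\le2\sum_{e\le h}\Delta^{2e}\le4\Delta^{2h}$.
\end{proof}

\subsection{Constants}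

Let $\gamma=1/(64\Delta)$. Choose integers $i_1\ge0$ and $i_0\ge i_1+2$ such that, with $c=2^{-i_1}$,
\begin{equation}\label{eq:consts}
\Delta^{10c}\le e^\gamma,\qquad e^{\gamma2^{i_0}}\ge16 .
\end{equation}
These depend only on $D$. Given $K$, let $\kappa=1/(64K\Delta)$, let $R=2^J$ be the least power of $2$ with $R^3\ge6C_0K^3/\kappa$, and let $\tau=R^{-4}$; note that $R\ge K$ and $R\geq 4$. Choose $\rho_0(K)>0$ with
\begin{equation}\label{eq:rho}
\rho_0(K)\,(J+1)^2RD^R\le R^{-4},\qquad(3/\sqrt\kappa)^{K\rho_0(K)/\tau}\le2 ,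
\end{equation}
and assume $\rho\le\rho_0(K)$. By (w1), $(Vu)(x)^2\le K\|u(x)\|^2\le Kw_u(x)$, so the sum in \eqref{eq:key} is empty if $2^i\ge K$. Call $i$ \emph{relevant} if $i\ge i_0$ and $2^i<K$.

\subsection{Nets, bad events and the Local Lemma}

For nonempty $Y\subseteq\Gamma$ let $\Pi_Y$ be the spectral projection of $\chi_YQ^2\chi_Y$ on $\ell^2(Y)$ for the eigenvalues at least $\tau$, and $G_Y=\chi_Y-\Pi_Y$. Then $\|G_YQ^2G_Y\|\le\tau$, and $\operatorname{rank}\Pi_Y\le\rho|Y|/\tau$ by \eqref{eq:trace}. Let
\[
\mathcal S_Y=\Big\{u':Y\to\mathbb R^K\ :\ \max_x\|u'(x)\|\le1,\ \|G_Yu'\|^2\le\kappa|Y|\Big\}.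
\]

\begin{lemma}\label{lem:net}
There is $\mathcal N_Y\subseteq\mathcal S_Y$ with $|\mathcal N_Y|\le2^{|Y|}$ such that every $u'\in\mathcal S_Y$ has some $u''\in\mathcal N_Y$ with $\|u'-u''\|^2\le8\kappa|Y|$.
\end{lemma}

\begin{proof}
The vectors $\Pi_Yu'$ lie in the ball of radius $\sqrt{|Y|}$ of a Euclidean space of dimension $N\le K\rho|Y|/\tau$. Take a maximal $\sqrt{\kappa|Y|}$-separated subset of this ball. The balls of half that radius around its points are disjoint, so comparing volumes shows that it has at most $(1+2/\sqrt\kappa)^N\le(3/\sqrt\kappa)^N\le2^{|Y|}$ points, by \eqref{eq:rho}; the balls of radius $\sqrt{\kappa|Y|}$ around its points cover the ball. For each covering ball that contains some $\Pi_Yu''$ with $u''\in\mathcal S_Y$, put one such $u''$ into $\mathcal N_Y$. If $\Pi_Yu'$ and $\Pi_Yu''$ lie in the same ball, then $\|u'-u''\|^2=\|\Pi_Y(u'-u'')\|^2+\|G_Y(u'-u'')\|^2\le4\kappa|Y|+4\kappa|Y|$.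
\end{proof}

The nets are fixed before $\sigma$ is chosen. Now let $\sigma(x)$, $x\in\Gamma$, be independent and uniform in $\{\pm1\}^K$. For relevant $i$ let $\mathcal Y_i$ be the family of nonempty $Y\subseteq\Gamma$ contained in the vertex set of a connected subgraph with at most $5c2^i|Y|$ edges. For $Y\in\mathcal Y_i$ let $E_{Y,i}$ be the event
\[
\text{for some }u''\in\mathcal N_Y,\ \langle\sigma(x),u''(x)\rangle^2\ge2^i/(4\Delta)\text{ for at least }|Y|/2\text{ points }x\in Y .
\]
We recall the Lov\'asz Local Lemma of Erd\H{o}s and Lov\'asz in its asymmetric form \cite[Lemma 5.1.1]{AS}. Let $(E_\alpha)$ be finitely many events, and for each $\alpha$ let $\mathcal D(\alpha)$ be a set of indices such that $E_\alpha$ is mutually independent of the events $E_\beta$ with $\beta\notin\mathcal D(\alpha)\cup\{\alpha\}$. If there are $q_\alpha\in[0,1)$ with $\mathbb P(E_\alpha)\le q_\alpha\prod_{\beta\in\mathcal D(\alpha)}(1-q_\beta)$ for all $\alpha$, then with positive probability no $E_\alpha$ occurs.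

\begin{lemma}\label{lem:lll}
There is $\sigma$ for which no $E_{Y,i}$ occurs.
\end{lemma}

\begin{proof}
Let $|Y|=m$. By \eqref{eq:hoeffding}, for fixed $u''$ and $x$ the inequality in $E_{Y,i}$ holds with probability at most $p=2e^{-8\gamma2^i}$, and $p\le1$ by \eqref{eq:consts}. A union bound over $u''\in\mathcal N_Y$ and over the set of points, together with independence of the $\sigma(x)$, gives
\[
\mathbb P(E_{Y,i})\le2^m2^mp^{m/2}\le8^me^{-4\gamma2^im}.
\]
Put $q_{Y,i}=16^me^{-4\gamma2^im}$, which is at most $e^{-3\gamma2^im}$ by \eqref{eq:consts}. For $z\in\Gamma$, Lemma~\ref{lem:count} and \eqref{eq:consts} show that at most $4\Delta^{10c2^im}\le4e^{\gamma2^im}$ sets $Y\in\mathcal Y_i$ have $|Y|=m$ and contain $z$. With $q=e^{-2\gamma2^{i_0}}\le1/256$, and since the numbers $2^{i-i_0}$ are distinct positive integers,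
\[
\sum_i\ \sum_{Y\in\mathcal Y_i,\,Y\ni z}q_{Y,i}\le\sum_{i\ge i_0}\sum_{m\ge1}4q^{2^{i-i_0}m}\le4\sum_{n,m\ge1}q^{nm}\le\frac{4q}{(1-q)^2}\le\frac12 .
\]
In particular every $q_{Y,i}\le\frac12$. The event $E_{Y,i}$ depends only on $\sigma|_Y$, so we may let $\mathcal D(Y,i)$ consist of the other pairs $(Y',i')$ with $Y'\cap Y\ne\emptyset$; their weights sum to at most $m/2$. By convexity $4^{-t}\le1-t$ on $[0,\frac12]$, so
\[
q_{Y,i}\prod_{(Y',i')\in\mathcal D(Y,i)}(1-q_{Y',i'})\ge q_{Y,i}4^{-m/2}=8^me^{-4\gamma2^im}\ge\mathbb P(E_{Y,i}).\qedhere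
\]
\end{proof}

\subsection{Verification of the tail bound}

Fix $\sigma$ as in Lemma~\ref{lem:lll}, and let $\|v\|\le1$, $u=Qv$, $w=w_u$; then $\|u\|\le1$. For $i\geq i_0$ let
\[
A_i=\{x:2^iw(x)<(Vu)(x)^2\le2^{i+1}w(x)\}.
\]
If $w(x)=0$, then $(Vu)(x)=0$. So $w>0$ on $A_i$, and the set in \eqref{eq:key} is $\bigcup_{i'\ge i}A_{i'}$, where $A_{i'}=\emptyset$ unless $i'$ is relevant. We show that for relevant $i$
\begin{equation}\label{eq:shell}
\sum_{x\in A_i}(Vu)(x)^2\le(C_4+1)4^{-i}
\end{equation}
with $C_4$ depending only on $D,C_0$; summing gives \eqref{eq:key} with $C_2=\frac43(C_4+1)$.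

Fix a relevant $i$. To compare $u$ with a net we need $w$ to be essentially constant, so we cut $A_i$ along the levels $Z_k=\{x:\Delta^k\le w(x)<\Delta^{k+1}\}$, $k\in\mathbb Z$. By (w2), if $w>0$ at one end of an edge, then $w>0$ at the other and the levels differ by at most $1$; hence $d_\Gamma(Z_k,Z_{k'})\ge|k-k'|$. The number of levels is not under control, but this estimate gives:
\begin{itemize}
\item[($*$)] Let $r\geq 1$ be an integer, $A^k\subseteq Z_k$, and let $\mathcal C$ be a family of $r$-components of the sets $A^k$. Grouping by $k$ modulo $r+1$ splits $\mathcal C$ into $r+1$ classes, and the members of one class are pairwise at distance greater than $r$.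
\end{itemize}
Indeed, two members with the same $k$ are distinct $r$-components of $A^k$, and two members with different $k$ in one class have levels at least $r+1$ apart.

Let $r_l=2^lc2^i$. Then $r_0=2^{i-i_1}\ge4$ and $r_0\le2^i<K\le R$, so $R=r_{l^*}$ for some $0\le l^*\le J$. Put $A^k_0=A_i\cap Z_k$. For $l=0,\dots,l^*$ call an $r_l$-component of $A^k_l$ \emph{small} if it has at most $s_l$ elements, and let $A^k_{l+1}$ be $A^k_l$ with the small components removed. Let $W_l$ be the union over $k$ of the components removed at stage $l$, and $A^k_\infty=A^k_{l^*+1}$. After stage $l$ all $r_l$-components have more than $s_l$ elements, and later stages remove unions of $r_l$-components. Hence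
\begin{equation}\label{eq:large}
\text{for }0\le l\le l^*\text{, every $r_l$-component of }A^k_\infty\text{ has more than }s_l\text{ elements.}
\end{equation}
Let $\mathcal C$ be the family of $R$-components of the sets $A^k_\infty$, so that $A_i$ is the union of the $W_l$ and the members of $\mathcal C$. Call $Y\in\mathcal C$, $Y\subseteq Z_k$, \emph{compressible} if $\|G_Yu\|^2\le\kappa\Delta^{k+1}|Y|$.

\medskip
\emph{Step 1: the small components.} Fix $l$ and $r=r_l$; then $r/4$ and $r/2$ are positive integers. Split the components removed at stage $l$ into $r+1$ classes by ($*$). Within a class their $r/4$-neighborhoods $N$ are pairwise at distance greater than $r/2$, and $|N|\le s_l\sum_{s\le r/4}D^s\le s_lD^{r/4+1}\le(J+1)^2RD^R$. By \eqref{eq:trace} and \eqref{eq:rho}, $\|\chi_NQ^2\chi_N\|\le R^{-4}\le r^{-4}$. Lemma~\ref{lem:sep} at distance $r/2$, summed over the classes, gives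
\[
\|\chi_{N_{r/4}(W_l)}u\|^2\le(r+1)(r^{-4}+32C_0r^{-4})\le66C_0r^{-3}.
\]
By (w3), $\sum_{W_l}w\le132C_0r^{-3}+2^{-r/4}\le C_3r^{-3}$ with $C_3=132C_0+\sup_{t\ge1}t^32^{-t/4}$. Since $(Vu)^2\le2^{i+1}w$ on $A_i$,
\[
\sum_l\sum_{x\in W_l}(Vu)(x)^2\le2^{i+1}C_3\sum_{l\ge0}(c2^{i+l})^{-3}=\tfrac{16}7C_3c^{-3}4^{-i}=:C_44^{-i}.
\]
The exponent $4$ in \eqref{eq:local} is spent here: one power pays for the $r+1$ classes, one for the factor $2^{i+1}$, and two remain, because the smallest scale is proportional to $2^i$.

\medskip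
\emph{Step 2: the components that are not compressible.} By ($*$) and Lemma~\ref{lem:sep} with $r=R$ and the projections $G_Y$,
\[
\sum_{Y\in\mathcal C}\|G_Yu\|^2\le(R+1)(\tau+2C_0R^{-4})\le6C_0R^{-3}\le\kappa K^{-3}.
\]
If $Y\subseteq Z_k$ is not compressible, then $\sum_Y(Vu)^2\le K\sum_Yw\le K\Delta^{k+1}|Y|\le\frac K\kappa\|G_Yu\|^2$. These components together contribute at most $K^{-2}\le4^{-i}$. The loss of $K/\kappa$ is affordable only because $R$ is large compared with $K$.

\medskip
\emph{Step 3: no component is compressible.} Let $Y\in\mathcal C$, $Y\subseteq Z_k$, be compressible. As $Y$ is an $R$-component of $A^k_\infty$, its $r_l$-components are $r_l$-components of $A^k_\infty$. By \eqref{eq:large} and Lemma~\ref{lem:tree}, $Y$ lies in a connected subgraph with at most $5r_0|Y|=5c2^i|Y|$ edges, so $Y\in\mathcal Y_i$. Let $u'=\Delta^{-(k+1)/2}u|_Y$. By (w1), $\|u'(x)\|^2\le\Delta^{-(k+1)}w(x)<1$, and compressibility says $\|G_Yu'\|^2\le\kappa|Y|$; so $u'\in\mathcal S_Y$. On $Y\subseteq A_i\cap Z_k$,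
\[
\langle\sigma(x),u'(x)\rangle^2>2^iw(x)\Delta^{-(k+1)}\ge2^i/\Delta .
\]
Take $u''\in\mathcal N_Y$ from Lemma~\ref{lem:net}. Then $\sum_{x\in Y}\langle\sigma(x),u'(x)-u''(x)\rangle^2\le8K\kappa|Y|$, so a term exceeds $2^i/(4\Delta)$ for at most $32K\kappa\Delta|Y|=|Y|/2$ points. At each of the other points,
\[
|\langle\sigma(x),u''(x)\rangle|\ge\sqrt{2^i/\Delta}-\tfrac12\sqrt{2^i/\Delta}=\sqrt{2^i/(4\Delta)} .
\]
So $E_{Y,i}$ occurs, contrary to the choice of $\sigma$.

\medskip
Steps 1--3 give \eqref{eq:shell}. The constants $i_0$ and $C_2$ depend only on $D$ and $C_0$, and $\rho_0(K)$ depends only on $K,D,C_0$. This proves Proposition~\ref{prop:key}. \qed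

\begin{thebibliography}{9}

\bibitem{AS}
Alon and Spencer, \emph{The Probabilistic Method}.

\bibitem{LNSZ}
Kang Li, Piotr Nowak, J\'an \v{S}pakula, Jiawen Zhang, \emph{Quasi-local Algebras and Asymptotic Expanders}, arXiv:1908.07814 (2019).

\end{thebibliography}
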